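# Straightening a fence of Jónsson terms without making it longer

## 1. Two relations on binary terms

Let $\mathbf A$ be an algebra all of whose basic operations are **idempotent**, that is, $f(x,\dots,x)=x$ holds. Then every term is idempotent too. Let $\mathbf F$ be the free algebra on two generators $x,y$ in the variety generated by $\mathbf A$. Recall what this means concretely: the elements of $F$ are the binary terms $p(x,y)$, two terms being the same element exactly when the identity $p=q$ holds in $\mathbf A$; and every identity of $\mathbf A$ holds in $\mathbf F$, so we may substitute elements of $F$ into it.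

**Definition.** A ternary term $t$ is *special* if $t(x,y,x)=x$ holds in $\mathbf A$. On $F$ define two relations:
$$L=\{(t(x,x,y),\,t(x,y,y)) : t\text{ a ternary term}\},\qquad E=\{(t(x,x,y),\,t(x,y,y)) : t\text{ special}\}.$$
We write $p\rightsquigarrow q$ for $(p,q)\in L$ and $p\to q$ for $(p,q)\in E$.

So a ternary term moves us from its value at $(x,x,y)$ to its value at $(x,y,y)$. Any term gives a wavy arrow, and a special term gives a solid one. Clearly $E\subseteq L$. We always have $x\rightsquigarrow y$ (take $t=y$, the middle variable). But $x\to y$ asks for a term with $t(x,x,y)=x$, $t(x,y,x)=x$, $t(x,y,y)=y$, which is a majority term.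

**Example 1.** Let $\mathbf Q_2$ be the two-element algebra on $\{0,1\}$ with operations
$$D_1=x\wedge(y\vee z),\qquad D_2=z\wedge(x\vee y).$$

*The elements of $F$.* They are $x$, $y$, $x\wedge y$. The meet occurs, because $D_1(x,y,y)=x\wedge y$. The set is closed under $D_1$: in $u\wedge(v\vee w)$ with $u,v,w\in\{x,y,x\wedge y\}$, either $v\vee w$ is $x\vee y$ and the result is $u$, or $v\vee w$ is again in the set and so is its meet with $u$. The operation $D_2$ is symmetric to $D_1$.

*Solid arrows that exist.* Both $D_1$ and $D_2$ are special, by the absorption law. $D_1$ gives $x\to x\wedge y$, since $D_1(x,x,y)=x$. $D_2$ gives $x\wedge y\to y$, since $D_2(x,x,y)=x\wedge y$ and $D_2(x,y,y)=y$. There are loops $p\to p$ as well, by Fact 1 below.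

*Arrows that do not exist.* Every term is monotone for $0<1$. So if $p\rightsquigarrow q$ via $t$, then $p(0,1)=t(0,0,1)\le t(0,1,1)=q(0,1)$ and $p(1,0)=t(1,1,0)\ge t(1,0,0)=q(1,0)$. This excludes $y\rightsquigarrow x$, $y\rightsquigarrow x\wedge y$ and $x\wedge y\rightsquigarrow x$. Finally, $x\to y$ fails. By induction every term of $\mathbf Q_2$ lies pointwise below one of its variables, because $D_1(t_1,t_2,t_3)\le t_1$ and $D_2(t_1,t_2,t_3)\le t_3$. A majority operation lies below none of its variables.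

Hence, loops aside, the solid arrows are exactly $x\to x\wedge y\to y$, and the only further wavy arrow is $x\rightsquigarrow y$.

The digraph $(F,\to)$ turns two systems of identities into two kinds of walks from $x$ to $y$, and the problem of these notes is to convert one kind of walk into the other.

## 2. Jónsson terms are fences, directed Jónsson terms are directed walks

**Definition.** An algebra $\mathbf A$ is $\mathrm J(n)$, $n\ge 0$ (has Jónsson terms of length $n$), if there are terms $J_1,\dots,J_{2n+1}$ in $x,y,z$ such that $\mathbf A$ satisfies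
$$J_1(x,x,y)=x,\qquad J_{2n+1}(x,y,y)=y,\qquad J_i(x,y,x)=x\quad(1\le i\le 2n+1),$$
$$J_{2i-1}(x,y,y)=J_{2i}(x,y,y),\qquad J_{2i}(x,x,y)=J_{2i+1}(x,x,y)\quad(1\le i\le n).$$

**Definition.** $\mathbf A$ is $\mathrm{DJ}(m)$, $m\ge1$ (has directed Jónsson terms of length $m$), if there are terms $D_1,\dots,D_m$ such that $\mathbf A$ satisfies
$$D_i(x,y,x)=x\ (1\le i\le m),\quad D_1(x,x,y)=x,\quad D_i(x,y,y)=D_{i+1}(x,x,y)\ (1\le i<m),\quad D_m(x,y,y)=y.$$

In the digraph, the first system is a fence
$$x\to\bullet\leftarrow\bullet\to\bullet\leftarrow\cdots\leftarrow\bullet\to y$$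
with $n+1$ forward edges (the odd-indexed $J_i$) and $n$ backward edges (the even-indexed ones). The second is a directed walk $x\to\bullet\to\cdots\to\bullet\to y$ with $m$ edges. Example 1 shows that $\mathbf Q_2$ is $\mathrm{DJ}(2)$ and not $\mathrm{DJ}(1)$. For $n=0$ and $m=1$ both systems say "there is a majority term", so $\mathrm J(0)$ and $\mathrm{DJ}(1)$ coincide.

Both properties persist when the length grows: append $J_{2n+2}=J_{2n+3}=z$, respectively $D_{m+1}=z$. So "least length" describes everything.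

Kazda, Kozik, McKenzie and Moore ("Absorption and directed Jónsson terms", arXiv:1502.01072, 2015) are the source of the following problem. It is known (Kazda, Kozik, McKenzie, Moore) that every $\mathrm J(n)$ algebra is $\mathrm{DJ}(m)$ for some $m$ bounded by a function of $n$ alone.

**Problem.** Is there a sequence $\mathbf A_1,\mathbf A_2,\dots$ with $\mathbf A_n$ being $\mathrm J(n)$, whose least directed lengths $m_n$ satisfy $m_n\ge c^n$ for some constant $c>1$ and all sufficiently large $n$?

The answer is no, and the exact relation between the two lengths can be determined.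

**Theorem 1.** Every $\mathrm J(n)$ algebra is $\mathrm{DJ}(2n+1)$.

**Theorem 2.** For every $n\ge1$ there is a finite algebra that is $\mathrm J(n)$ and not $\mathrm{DJ}(2n)$; its least directed length is exactly $2n+1$.

**Theorem 3.** $\mathrm{DJ}(m)$ implies $\mathrm J(m-1)$. A pair $(n,m)$ with $n\ge0$, $m\ge1$ occurs as (least $n$ with $\mathrm J(n)$, least $m$ with $\mathrm{DJ}(m)$) for some algebra if and only if $n+1\le m\le 2n+1$.

Theorem 1 settles the Problem: $m_n\le 2n+1<c^n$ for every $c>1$ and all large $n$. Note that the fence has $2n+1$ edges, counting both directions. Theorem 1 says we can make all of them point forward without adding a single one.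

## 3. Calculating with $\to$ and $\rightsquigarrow$

Let $\mathbf A$ be idempotent as in Section 1. Three facts carry the whole proof of Theorem 1.

**Fact 1.** *$L$ and $E$ are subuniverses of $\mathbf F^2$, $E\subseteq L$, and $p\to p$ for all $p\in F$.*

Let $f$ be a basic operation and let the pairs be given by terms $t_1,t_2,\dots$. Then $f$ applied to the pairs is the pair given by the term $f(t_1,t_2,\dots)$. So $L$ is closed. If all $t_l$ are special, then $f(t_1,t_2,\dots)$ at $(x,y,x)$ is $f(x,x,\dots)=x$, so $E$ is closed. For $p=p(x,y)$ take $t(x,y,z)=p(x,z)$: it is special because $p(x,x)=x$, and its pair is $(p,p)$.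

**Fact 2.** *If $t$ is special and $p\to p'$, $q\rightsquigarrow q'$, $r\to r'$, then $t(p,q,r)\to t(p',q',r')$.*

Let $s_1$ (special), $s_2$, $s_3$ (special) give the three pairs, and consider $t(s_1,s_2,s_3)$. At $(x,y,x)$ it equals $t(x,s_2(x,y,x),x)=x$, so it is special. Its values at $(x,x,y)$ and $(x,y,y)$ are $t(p,q,r)$ and $t(p',q',r')$.

The gain over Fact 1 is that the middle argument may move along the weaker relation. We therefore need a supply of wavy arrows.

**Fact 3.** *Write $p\sqsubseteq q$ if $q=h(p,y)$ for some binary term $h$. Then $\sqsubseteq$ is transitive, $p\sqsubseteq p$, $p\sqsubseteq y$, and $p\sqsubseteq q$ implies $p\rightsquigarrow q$.*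

If $q=h(p,y)$ and $r=g(q,y)$, then $r=g(h(p,y),y)$, which gives transitivity. Taking $h$ to be a projection gives $p\sqsubseteq p$ and $p\sqsubseteq y$. For the last claim, the term $s(x,y,z)=p(y,z)$ gives the pair $(p(x,y),p(y,y))=(p,y)$, so $(p,y)\in L$. Also $(p,p)\in L$ by Fact 1. Since $L$ is closed under $h$, it contains $(h(p,p),h(p,y))=(p,h(p,y))=(p,q)$.

In particular $p\rightsquigarrow y$ for every $p\in F$.

## 4. Crossing one backward edge: $n=1$

Let $n=1$ and put $a=J_1(x,y,y)=J_2(x,y,y)$ and $b=J_2(x,x,y)=J_3(x,x,y)$. The fence is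
$$x\to a\leftarrow b\to y .$$
We want a directed walk. The term to exploit is $J_2$, because it is linked to $J_1$ at one end and to $J_3$ at the other: for all $e,c,e',d\in F$,
$$J_1(e,c,c)=J_2(e,c,c),\qquad J_2(e',e',d)=J_3(e',e',d).$$
So we would like an edge $J_2(e,c,c)\to J_2(e',e',d)$. It passes from the $J_1$ side to the $J_3$ side *in the forward direction*. By Fact 2 it exists as soon as
$$e\to e',\qquad c\rightsquigarrow e',\qquad c\to d. \tag{1}$$

**First attempt.** Walk $x\to a$ as the fence does, and cross from there. Since $a=J_2(x,y,y)$, this is $e=x$, $c=y$, and (1) demands an element $e'$ with $x\to e'$ and $y\rightsquigarrow e'$. This can be impossible. The algebra $\mathbf Q_2$ of Example 1 is $\mathrm J(1)$ via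
$$J_1=D_1,\qquad J_2(x,y,z)=D_2(x,x,z)=x\wedge z,\qquad J_3=D_2.$$
(Check: $J_1(x,x,y)=x$, $J_3(x,y,y)=y$, the three terms are special, and $J_1(x,y,y)$, $J_2(x,y,y)$, $J_2(x,x,y)$, $J_3(x,x,y)$ all equal $x\wedge y$.) There the only $e'$ with $y\rightsquigarrow e'$ is $y$ itself, and $x\to y$ fails. So the trouble is the choice $c=y$: the element $y$ is at the top of the relation $\rightsquigarrow$ and cannot move on.

**The repair.** Keep $e=x$ and the natural choice $e'=a$, and look for $c$ with $c\rightsquigarrow a$ and $c\to d$. The fence offers one: the tail $b$ of the backward edge. Indeed $b\to a$ (via $J_2$) and $b\to y$ (via $J_3$). So take $c=b$, $d=y$. We must now reach $J_1(x,b,b)$ instead of $J_1(x,y,y)$. This costs nothing: $x=J_1(x,x,b)\to J_1(x,b,b)$ needs only $x\rightsquigarrow b$, a *wavy* arrow, and $b=J_2(x,x,y)$ shows $x\sqsubseteq b$. After crossing we stand at $J_2(a,a,y)=J_3(a,a,y)$, and $J_3(a,a,y)\to J_3(a,y,y)=y$ because $a\rightsquigarrow y$. Altogether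
$$x\ \to\ J_1(x,b,b)\ \to\ J_2(a,a,y)\ \to\ y ,$$
three edges, so $\mathrm J(1)$ implies $\mathrm{DJ}(3)$. Unwinding the proofs of the facts gives explicit terms:
$$D_1=J_1\bigl(x,\,J_2(x,x,y),\,J_2(x,x,z)\bigr),\qquad D_2=J_2\bigl(J_1(x,y,z),\,J_2(x,y,z),\,J_3(x,y,z)\bigr),$$
$$D_3=J_3\bigl(J_1(x,z,z),\,J_1(y,z,z),\,z\bigr).$$
They are verified directly. All three are special, since $D_2(x,y,x)=J_2(x,x,x)=x$ and the outer arguments of $J_1$ in $D_1$ and of $J_3$ in $D_3$ become $x$. Moreover $D_1(x,x,y)=J_1(x,x,b)=x$. Next, $D_1(x,y,y)=J_1(x,b,b)=J_2(x,b,b)=D_2(x,x,y)$. Next, $D_2(x,y,y)=J_2(a,a,y)=J_3(a,a,y)=D_3(x,x,y)$. Finally $D_3(x,y,y)=J_3(a,y,y)=y$.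

For larger $n$ we remove the backward edges one at a time, always the first one. Two new points arise: the runs before and after the backward edge may be long, and the rest of the fence must be carried along without getting longer.

## 5. The Merging Lemma

**Definition.** A tuple $(r_0,r_1,\dots,r_N)$ with all $r_j\ge1$ is *realizable* if $(F,\to)$ has a walk from $x$ to $y$ consisting of $r_0$ forward edges, one backward edge, $r_1$ forward edges, one backward edge, …, $r_N$ forward edges.

Choosing a special term for each edge, we see that this holds iff there are special terms $S_j^\tau$ ($0\le j\le N$, $1\le\tau\le r_j$) and $B_j$ ($1\le j\le N$) satisfying in $\mathbf A$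
$$S_0^1(x,x,y)=x,\qquad S_j^\tau(x,y,y)=S_j^{\tau+1}(x,x,y)\ (\tau<r_j),\qquad S_N^{r_N}(x,y,y)=y,$$
$$S_{j-1}^{r_{j-1}}(x,y,y)=B_j(x,y,y),\qquad B_j(x,x,y)=S_j^1(x,x,y)\qquad(1\le j\le N).$$
For example, $\mathrm J(2)$ makes $(1,1,1)$ realizable. In general $\mathrm J(n)$ makes $(1,\dots,1)$ with $n+1$ ones realizable, and $\mathrm{DJ}(m)$ says that $(m)$ is realizable.

**Merging Lemma.** If $(r_0,r_1,\dots,r_N)$ is realizable and $N\ge1$, then $(r_0+r_1+1,\,r_2,\dots,r_N)$ is realizable.

The total number of edges does not change: the backward edge becomes a forward edge.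

*Proof.* Write $r=r_0$, $s=r_1$, $T_\tau=S_0^\tau$, $B=B_1$, $S_\tau=S_1^\tau$. The identities around the first backward edge are
$$T_1(x,x,y)=x,\quad T_\tau(x,y,y)=T_{\tau+1}(x,x,y)\ (\tau<r),\quad T_r(x,y,y)=B(x,y,y),$$
$$B(x,x,y)=S_1(x,x,y),\quad S_\tau(x,y,y)=S_{\tau+1}(x,x,y)\ (\tau<s).$$

**Step 1: elements for the first coordinate.** For $n=1$ the first coordinate went from $x$ to $a=J_1(x,y,y)$ by one edge. Along a run of length $r$ we let it advance once per edge. Put
$$u_0=x,\qquad u_\tau=T_\tau(u_{\tau-1},y,y)\quad(1\le\tau\le r),\qquad p=u_{r-1},\quad q=u_r.$$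

*We have $u_{\tau-1}\to u_\tau$ for $1\le\tau\le r$.* For $\tau=1$: $u_0=x=T_1(x,x,y)\to T_1(x,y,y)=u_1$. For $\tau\ge2$, assume $u_{\tau-2}\to u_{\tau-1}$. Then
$$u_{\tau-1}=T_{\tau-1}(u_{\tau-2},y,y)=T_\tau(u_{\tau-2},u_{\tau-2},y)\to T_\tau(u_{\tau-1},y,y)=u_\tau$$
by Fact 2, using $u_{\tau-2}\to u_{\tau-1}$, $u_{\tau-2}\rightsquigarrow y$ and $y\to y$.

*We have $u_{\tau-1}\sqsubseteq u_\tau$,* with $h(g,y)=T_\tau(g,y,y)$, directly from the definition.

**Step 2: the element $w$ that replaces $y$ before the crossing.** It plays the part of $b$. Put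
$$w=B(p,p,y)=S_1(p,p,y).$$
Then $p\sqsubseteq w$. Since $u_\tau\sqsubseteq p$ for $\tau\le r-1$, Fact 3 gives
$$u_\tau\rightsquigarrow w\qquad(0\le\tau\le r-1). \tag{2}$$
Moreover $q=T_r(p,y,y)=B(p,y,y)$, so by $p\to p$, $p\rightsquigarrow y$, $y\to y$ we get $w=B(p,p,y)\to B(p,y,y)=q$. In particular
$$w\rightsquigarrow q. \tag{3}$$

**Step 3: elements for the third coordinate after the crossing.** When $s=1$ and $N=1$ the element $y$ was enough. In general put $v_\tau=S_\tau(q,y,y)$ for $1\le\tau\le s$, and $z=v_s$. Three properties are needed. First, $q\sqsubseteq v_\tau$ by definition, hence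
$$q\rightsquigarrow v_\tau\qquad(1\le\tau\le s). \tag{4}$$
Second, by $p\to q$ (Step 1), $p\rightsquigarrow y$ and $y\to y$,
$$w=S_1(p,p,y)\to S_1(q,y,y)=v_1. \tag{5}$$
Third, by $q\to q$, $q\rightsquigarrow y$ and $y\to y$,
$$v_\tau=S_\tau(q,y,y)=S_{\tau+1}(q,q,y)\to S_{\tau+1}(q,y,y)=v_{\tau+1}\qquad(1\le\tau<s). \tag{6}$$

**Step 4: the new first run.** We now build the directed walk that replaces the first $r$ forward edges, the backward edge and the next $s$ forward edges.

*Before the crossing.* Put $P_\tau=T_{\tau+1}(u_\tau,u_\tau,w)$ for $0\le\tau\le r-1$. Then $P_0=T_1(x,x,w)=x$. For $0\le\tau\le r-2$,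
$$P_\tau=T_{\tau+1}(u_\tau,u_\tau,w)\to T_{\tau+1}(u_{\tau+1},w,w)=T_{\tau+2}(u_{\tau+1},u_{\tau+1},w)=P_{\tau+1},$$
by $u_\tau\to u_{\tau+1}$, (2) and $w\to w$. This is $r-1$ edges from $x$ to $P_{r-1}$. One more edge brings us to $B$: by $p\to p$, (2) with $u_{r-1}=p$, and $w\to w$,
$$P_{r-1}=T_r(p,p,w)\to T_r(p,w,w)=B(p,w,w).$$

*The crossing.* This is condition (1) with $e=p$, $c=w$, $e'=q$, $d=v_1$. By $p\to q$, (3) and (5),
$$B(p,w,w)\to B(q,q,v_1)=S_1(q,q,v_1).$$

*After the crossing.* For $1\le\tau<s$, by $q\to q$, (4) for $v_{\tau+1}$, and (6),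
$$S_\tau(q,q,v_\tau)\to S_\tau(q,v_{\tau+1},v_{\tau+1})=S_{\tau+1}(q,q,v_{\tau+1}).$$
This is $s-1$ edges. Finally, by $q\to q$, (4) with $v_s=z$, and $z\to z$,
$$S_s(q,q,z)\to S_s(q,z,z)=:a.$$

The directed walk from $x$ to $a$ has $(r-1)+1+1+(s-1)+1=r+s+1$ edges.

**Step 5: carrying the rest of the fence along.** The new walk ends at $a=S_s(q,z,z)$, whereas the untouched part of the old fence starts at $S_s(x,y,y)$. Moving the old part by the substitution $x\mapsto q$, which turns an edge into $t(q,q,y)\to t(q,y,y)$, does not attach it either: the moved part starts at $S_s(q,y,y)=z$, while we stand at $S_s(q,z,z)$. The form of $a$ tells us what to do: apply the same term twice. For a special term $t$ put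
$$t^-=t\bigl(q,\,q,\,t(q,q,y)\bigr),\qquad t^+=t\bigl(q,\,t(q,y,y),\,t(q,y,y)\bigr).$$

*Each old edge gives exactly one new edge: $t^-\to t^+$.* Indeed $q\to q$. Next, $q\sqsubseteq t(q,y,y)$, so $q\rightsquigarrow t(q,y,y)$. Also $t(q,q,y)\to t(q,y,y)$ by Fact 2 with $q\rightsquigarrow y$. Fact 2 now gives the edge.

*Links are kept.* Let $t,t'$ be special.

* If $t(x,y,y)=t'(x,x,y)$ holds in $\mathbf A$, let $c=t(q,y,y)=t'(q,q,y)$. Then $t^+=t(q,c,c)=t'(q,q,c)=t'^-$.
* If $t(x,y,y)=t'(x,y,y)$, let $c=t(q,y,y)=t'(q,y,y)$. Then $t^+=t(q,c,c)=t'(q,c,c)=t'^+$.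
* If $t(x,x,y)=t'(x,x,y)$, let $c=t(q,q,y)=t'(q,q,y)$. Then $t^-=t(q,q,c)=t'(q,q,c)=t'^-$.

*Ends.* Since $z=S_s(q,y,y)$, we have $a=S_s(q,z,z)=(S_s)^+$. For the last term $t=S_N^{r_N}$ we have $t(x,y,y)=y$, hence $t(q,y,y)=y$ and $t^+=t(q,y,y)=y$.

If $N=1$, then $S_s=S_N^{r_N}$, so $a=y$ and we are done. If $N\ge2$, the terms $B_2,S_2^1,\dots,S_2^{r_2},B_3,\dots,S_N^{r_N}$ give the walk
$$a=(S_1^{s})^+=B_2^+\ \leftarrow\ B_2^-=(S_2^1)^-\ \to\ (S_2^1)^+=(S_2^2)^-\ \to\ \cdots\ \to\ (S_N^{r_N})^+=y .$$
It has one backward edge, $r_2$ forward edges, …, one backward edge, $r_N$ forward edges. Preceded by the walk of Step 4, it shows that $(r_0+r_1+1,r_2,\dots,r_N)$ is realizable. $\square$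

## 6. From $(1,1,\dots,1)$ to $(2n+1)$

*Proof of Theorem 1.* Let $\mathbf A$ be $\mathrm J(n)$, and replace it by its reduct to the operations $J_1,\dots,J_{2n+1}$. Directed Jónsson terms of the reduct are terms of the original algebra, so nothing is lost. The reduct is idempotent, since $J_i(x,y,x)=x$ gives $J_i(x,x,x)=x$, so Sections 3 and 5 apply to it. The $\mathrm J(n)$ identities make $(1,\dots,1)$ with $n+1$ entries realizable. Apply the Merging Lemma $n$ times. Each application removes one backward edge and raises the sum of the entries by $1$. For instance, when $n=2$ we pass through $(1,1,1)$, $(3,1)$, $(5)$. In the end the tuple has one entry, equal to $(n+1)+n=2n+1$. So $(2n+1)$ is realizable, that is, $\mathbf A$ is $\mathrm{DJ}(2n+1)$. $\blacksquare$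

## 7. A transfer lemma for lower bounds

To bound lengths from below we want an algebra in which every special term can move a value only a little, between two points that are far apart. The identity $t(x,y,x)=x$ concerns the whole term $t$, whereas a proof by induction goes through subterms, and a subterm of a special term need not be special. A two-element factor will record which subterms have to be controlled.

Fix $k\ge2$ and a signature of ternary symbols that contains $D_1,\dots,D_k$ and possibly others. Let $\mathbf Q$ be the algebra on $\{0,1\}$ with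
$$D_1=x\wedge(y\vee z),\qquad D_k=z\wedge(x\vee y),\qquad\text{every other symbol}=x\wedge z .$$
For $k=2$ and no other symbols this is Example 1.

For relations $R,S,T\subseteq P^2$, let $f(R,S,T)$ be the set of all pairs $(f(a,b,c),f(a',b',c'))$ with $(a,a')\in R$, $(b,b')\in S$, $(c,c')\in T$.

**Transfer Lemma.** *Let $\mathbf P$ be an algebra in the same signature and $R_1\subseteq R_0\subseteq P^2$ relations such that every basic operation $f$ satisfies $f(R_0,R_0,R_0)\subseteq R_0$ and $f(R_1,R_0,R_1)\subseteq R_1$, and moreover*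
$$D_1(R_1,R_0,R_0)\subseteq R_1,\qquad D_k(R_0,R_0,R_1)\subseteq R_1.$$
*If $t$ is a ternary term and $t(x,y,x)=x$ holds in $\mathbf P\times\mathbf Q$, then $t^{\mathbf P}(R_1,R_0,R_1)\subseteq R_1$.*

*Proof.* We show more: for every ternary term $t$ and every $\sigma\in\{0,1\}^3$,
$$t^{\mathbf Q}(\sigma)=1\quad\Longrightarrow\quad t^{\mathbf P}(R_{\sigma_1},R_{\sigma_2},R_{\sigma_3})\subseteq R_1. \tag{7}$$
We use induction on $t$. If $t$ is the $j$-th variable, then $\sigma_j=1$ and the claim is $R_1\subseteq R_1$. Let $t=f(t_1,t_2,t_3)$ and $\sigma'_l=t_l^{\mathbf Q}(\sigma)$. Then $t_l^{\mathbf P}(R_{\sigma_1},R_{\sigma_2},R_{\sigma_3})\subseteq R_{\sigma'_l}$ for each $l$: if $\sigma'_l=1$ this is the induction hypothesis, and if $\sigma'_l=0$ it holds because all $R_{\sigma_j}$ are contained in $R_0$ and terms preserve $R_0$. Now $f^{\mathbf Q}(\sigma')=1$ forces $\sigma_1'=1$ if $f=D_1$, $\sigma_3'=1$ if $f=D_k$, and $\sigma_1'=\sigma_3'=1$ for all other $f$. The remaining arguments lie in $R_0$ in any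 case. So the three inclusions assumed for $R_1$ put the value in $R_1$, in the respective cases. This proves (7).

If $t(x,y,x)=x$ holds in $\mathbf P\times\mathbf Q$, it holds in $\mathbf Q$, so $t^{\mathbf Q}(1,0,1)=1$, and (7) with $\sigma=(1,0,1)$ is the assertion. $\square$

We also record once and for all how the terms behave on $\mathbf Q$. All basic operations are special there: $x\wedge(y\vee x)=x$ for $D_1$, $x\wedge(x\vee y)=x$ for $D_k$, and $x\wedge x=x$ for the others. Furthermore
$$D_1(x,x,y)=x,\qquad D_k(x,y,y)=y, \tag{8}$$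
while $D_1(x,y,y)=D_k(x,x,y)=x\wedge y$, and every other basic operation equals $x\wedge y$ both at $(x,x,y)$ and at $(x,y,y)$.

In both constructions $\operatorname{med}$ is the median of three integers. It is monotone, as $\operatorname{med}(a,b,c)=\max(\min(a,b),\min(b,c),\min(a,c))$ shows. It also commutes with adding $1$ to all arguments. So if each argument changes by at most $1$, the median changes by at most $1$. We call this the Lipschitz property.

## 8. The algebras $\mathbf B_k$: directed length twice as large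

We want points $0,\dots,k$ such that special terms move by at most one step, yet a fence can climb on every edge, backward ones included.

**Construction.** Let $k\ge2$, $P=\{0,\dots,k\}$, and for $0\le i\le k$
$$\pi_i(p,r)=\operatorname{med}(p,i,r)\ \text{ if }p\le r,\qquad \pi_i(p,r)=\operatorname{med}(p,k-i,r)\ \text{ if }p>r.$$
So $\pi_0,\dots,\pi_k$ walk from $p$ to $r$. For $k=3$, the values at $(0,3)$ are $0,1,2,3$; at $(3,0)$ they are $3,2,1,0$; at $(1,2)$ they are $1,1,2,2$. In general $\pi_i(p,r)$ lies between $p$ and $r$, so $\pi_i(p,p)=p$. Also $\pi_0(p,r)=p$, because $0\le p\le r$ or $k\ge p>r$; and likewise $\pi_k(p,r)=r$. Define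
$$D_i(p,q,r)=\begin{cases}\pi_{i-1}(p,r)&q=p\\ \pi_i(p,r)&q\ne p\end{cases}\ (1\le i\le k),\qquad D'_i(p,q,r)=\begin{cases}\pi_i(p,r)&q=p\\ \pi_{i-1}(p,r)&q\ne p\end{cases}\ (2\le i\le k-1).$$
Then $D_i(p,q,p)=p=D_i'(p,q,p)$, and for all $p,r$ (for $r=p$ every value is $p$)
$$D_i(p,p,r)=\pi_{i-1}(p,r),\quad D_i(p,r,r)=\pi_i(p,r),\quad D'_i(p,p,r)=\pi_i(p,r),\quad D'_i(p,r,r)=\pi_{i-1}(p,r).$$
Let $\mathbf P$ be $P$ with all $D_i$, $D_i'$, let $\mathbf Q$ be the two-element algebra of Section 7 in this signature, and let $\mathbf B_k=\mathbf P\times\mathbf Q$. An identity holds in $\mathbf B_k$ iff it holds in both factors.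

**Step 1: $\mathbf B_k$ is $\mathrm{DJ}(k)$,** via $D_1,\dots,D_k$. On $\mathbf P$: $D_1(x,x,y)=\pi_0(x,y)=x$, $D_i(x,y,y)=\pi_i(x,y)=D_{i+1}(x,x,y)$, and $D_k(x,y,y)=\pi_k(x,y)=y$. On $\mathbf Q$: the ends are (8), and all intermediate values are $x\wedge y$.

**Step 2: $\mathbf B_k$ is $\mathrm J(\lceil(k-1)/2\rceil)$.** The operations $D'_i$ are there to make backward edges climb.

If $k=2n+1$, put $J_i=D_i$ for odd $i$ and $J_i=D'_i$ for even $i$, $1\le i\le 2n+1$. The even indices lie between $2$ and $2n=k-1$, as required. On $\mathbf P$, for $1\le i\le n$,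
$$J_{2i-1}(x,y,y)=\pi_{2i-1}(x,y)=J_{2i}(x,y,y),\qquad J_{2i}(x,x,y)=\pi_{2i}(x,y)=J_{2i+1}(x,x,y).$$

If $k=2n$, do the same for $i\le 2n-1$ and put $J_{2n}(x,y,z)=D_{2n}(x,x,z)$, $J_{2n+1}=D_{2n}$. Then $J_{2n}(x,y,x)=D_{2n}(x,x,x)=x$. The displayed equalities hold on $\mathbf P$ as before, except that the second one for $i=n$ becomes $J_{2n}(x,x,y)=\pi_{2n-1}(x,y)=J_{2n+1}(x,x,y)$. The first one for $i=n$ still holds: $J_{2n-1}(x,y,y)=\pi_{2n-1}(x,y)=D_{2n}(x,x,y)=J_{2n}(x,y,y)$.

In both cases $J_1=D_1$ and the last term is $D_k$, so the end conditions hold on both factors. On $\mathbf Q$ all intermediate values are $x\wedge y$; for $J_{2n}$ with $k=2n$ this is because $D_k(x,x,z)=x\wedge z$.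

**Step 3: special terms move by at most $1$.** We verify the hypotheses of the Transfer Lemma for
$$R_1=\{(p,p')\in P^2:|p-p'|\le1\},\qquad R_0=P^2 .$$
Preservation of $R_0$ is trivial.

*(a) $f(R_1,R_0,R_1)\subseteq R_1$ for every basic $f$.* Each value $f(p,q,r)$ is $\pi_i(p,r)$ with $i$ one of two consecutive numbers depending only on $f$. So it suffices that
$$|p-p'|,\ |r-r'|,\ |i-j|\le1\quad\Longrightarrow\quad|\pi_i(p,r)-\pi_j(p',r')|\le1 .$$
If $p\le r$ and $p'\le r'$, or $p>r$ and $p'>r'$, this is the Lipschitz property. If $p\le r$ and $p'>r'$, then $\pi_i(p,r)\in[p,r]$ and $\pi_j(p',r')\in[r',p']$, so the difference $\pi_i(p,r)-\pi_j(p',r')$ lies in $[p-p',\,r-r']\subseteq[-1,1]$. The case $p>r$, $p'\le r'$ follows by exchanging the two triples.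

*(b) $D_1(R_1,R_0,R_0)\subseteq R_1$.* The value $D_1(p,q,r)$ is $p$ or $\pi_1(p,r)$. Evaluate $\pi_1$. If $p\le r$, it is $\operatorname{med}(p,1,r)$, which is $p$ when $p\ge1$ and $\min(1,r)$ when $p=0$. If $p>r$, it is $\operatorname{med}(p,k-1,r)$, which is $p$ when $p\le k-1$ and $k-1$ when $p=k$. Hence
$$D_1(p,q,r)=p\ (0<p<k),\qquad D_1(p,q,r)\in\{0,1\}\ (p=0),\qquad D_1(p,q,r)\in\{k-1,k\}\ (p=k).$$
Let $|p-p'|\le1$. If both are strictly between $0$ and $k$, the values are $p,p'$. If $p=p'$ is $0$ or $k$, both values lie in the same two-element set of consecutive numbers. If $\{p,p'\}=\{0,1\}$, then $1<k$, so one value is $1$ and the other is in $\{0,1\}$. If $\{p,p'\}=\{k-1,k\}$, then $k-1>0$, so one value is $k-1$ and the other is in $\{k-1,k\}$. As $k\ge2$, the pair $\{0,k\}$ does not occur.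

*(c) $D_k(R_0,R_0,R_1)\subseteq R_1$.* The value $D_k(p,q,r)$ is $\pi_{k-1}(p,r)$ or $r$. If $p\le r$, then $\pi_{k-1}(p,r)=\operatorname{med}(p,k-1,r)$, which is $r$ when $r\le k-1$ and $\max(p,k-1)$ when $r=k$. If $p>r$, then $\pi_{k-1}(p,r)=\operatorname{med}(p,1,r)$, which is $r$ when $r\ge1$ and $1$ when $r=0$. So $D_k(p,q,r)$ equals $r$ if $0<r<k$, lies in $\{0,1\}$ if $r=0$, and lies in $\{k-1,k\}$ if $r=k$. Conclude as in (b), with $r,r'$ in place of $p,p'$.

Apply the Transfer Lemma to the pairs $(0,0)\in R_1$, $(0,k)\in R_0$, $(k,k)\in R_1$. For every ternary term $t$ with $t(x,y,x)=x$ in $\mathbf B_k$,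
$$|t^{\mathbf P}(0,0,k)-t^{\mathbf P}(0,k,k)|\le1. \tag{9}$$

**Step 4: the least lengths.** If $\mathbf B_k$ is $\mathrm{DJ}(m)$ via $D^*_1,\dots,D^*_m$, then the values
$$0=D_1^*(0,0,k),\quad D_1^*(0,k,k)=D_2^*(0,0,k),\quad\dots,\quad D_m^*(0,k,k)=k$$
in $\mathbf P$ lead from $0$ to $k$ in $m$ steps of size at most $1$ by (9), so $m\ge k$. If $\mathbf B_k$ is $\mathrm J(n')$, the fence leads from $0$ to $k$ in $2n'+1$ steps of size at most $1$, so $2n'+1\ge k$. With Steps 1 and 2 we obtain, for every $k\ge2$: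
$$\mathbf B_k\text{ has least directed length }k\text{ and least Jónsson length }\lceil(k-1)/2\rceil. \tag{10}$$

*Proof of Theorem 2.* Let $n\ge1$ and $k=2n+1$. The finite algebra $\mathbf B_{2n+1}$ is $\mathrm J(n)$ and its least directed length is exactly $2n+1$. In particular it is not $\mathrm{DJ}(2n)$. $\blacksquare$

## 9. The algebras $\mathbf C_m$: backward edges that do not help

**From $\mathrm{DJ}(m)$ to $\mathrm J(m-1)$.** We insert trivial backward edges into a directed walk. Given $D_1,\dots,D_m$, put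
$$J_{2i-1}=D_i\ (1\le i\le m),\qquad J_{2i}(x,y,z)=D_i(x,z,z)\ (1\le i\le m-1).$$
These are $2(m-1)+1$ terms. We have $J_{2i}(x,y,x)=D_i(x,x,x)=x$, and
$$J_{2i-1}(x,y,y)=D_i(x,y,y)=J_{2i}(x,y,y),\qquad J_{2i}(x,x,y)=D_i(x,y,y)=D_{i+1}(x,x,y)=J_{2i+1}(x,x,y).$$
The remaining identities are those of the $D_i$. This is the first sentence of Theorem 3.

Hence if $n$ and $m$ are the least lengths of an algebra, then $n\le m-1$, and $m\le2n+1$ by Theorem 1. So $n+1\le m\le 2n+1$ is necessary. For sufficiency we need algebras at the other extreme, $m=n+1$.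

**Construction.** In $\mathbf B_k$ the fence could climb on backward edges. We prevent this with a compatible order. Let $m\ge2$ and $P=\{0,\dots,m\}$. For $1\le i\le m$ let $\theta_i(q)=i-1$ if $q\le i-1$ and $\theta_i(q)=i$ if $q\ge i$. (For $m=3$, $\theta_2$ sends $0,1$ to $1$ and $2,3$ to $2$.) Each $\theta_i$ is monotone. Put
$$D_i(p,q,r)=\operatorname{med}(p,\theta_i(q),r)\ (p\le r),\qquad D_i(p,q,r)=\operatorname{med}(p,\theta_{m+1-i}(q),r)\ (p>r)$$
for $1\le i\le m$. So $D_i(p,q,r)$ lies between $p$ and $r$. Let $\mathbf P=(P;D_1,\dots,D_m)$, let $\mathbf Q$ be the two-element algebra of Section 7 in this signature (with $k=m$), and let $\mathbf C_m=\mathbf P\times\mathbf Q$.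

**Step 1: $\mathbf C_m$ is $\mathrm{DJ}(m)$.** On $\mathbf Q$ this is as before, by (8). On $\mathbf P$, clearly $D_i(p,q,p)=p$. We claim:
$$p\le r:\quad D_i(p,p,r)=\operatorname{med}(p,i-1,r),\quad D_i(p,r,r)=\operatorname{med}(p,i,r);$$
$$p>r:\quad D_i(p,p,r)=\operatorname{med}(p,m+1-i,r),\quad D_i(p,r,r)=\operatorname{med}(p,m-i,r).$$

* $p\le r$, first value. If $p\le i-1$, then $\theta_i(p)=i-1$. If $p\ge i$, then $\theta_i(p)=i$, and both $\operatorname{med}(p,i,r)$ and $\operatorname{med}(p,i-1,r)$ equal $p$.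
* $p\le r$, second value. If $r\ge i$, then $\theta_i(r)=i$. If $r\le i-1$, then $\theta_i(r)=i-1$, and both $\operatorname{med}(p,i-1,r)$ and $\operatorname{med}(p,i,r)$ equal $r$.
* $p>r$, first value. If $p\ge m+1-i$, then $\theta_{m+1-i}(p)=m+1-i$. If $p\le m-i$, then $\theta_{m+1-i}(p)=m-i$, and both medians equal $p$.
* $p>r$, second value. If $r\le m-i$, then $\theta_{m+1-i}(r)=m-i$. If $r\ge m+1-i$, then $\theta_{m+1-i}(r)=m+1-i$, and both medians equal $r$.

Now $D_1(p,p,r)$ is $\operatorname{med}(p,0,r)=p$ or, for $p>r$, $\operatorname{med}(p,m,r)=p$. Both $D_i(p,r,r)$ and $D_{i+1}(p,p,r)$ equal $\operatorname{med}(p,i,r)$ for $p\le r$ and $\operatorname{med}(p,m-i,r)$ for $p>r$. And $D_m(p,r,r)$ is $\operatorname{med}(p,m,r)=r$ or, for $p>r$, $\operatorname{med}(p,0,r)=r$. So $\mathbf C_m$ is $\mathrm{DJ}(m)$, hence also $\mathrm J(m-1)$.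

**Step 2: special terms move up by $0$ or $1$.** We verify the hypotheses of the Transfer Lemma for
$$R_0=\{(p,p'):p\le p'\},\qquad R_1=\{(p,p'):p'-p\in\{0,1\}\}\subseteq R_0 .$$
Below, $d=D_i(p,q,r)$ and $d'=D_i(p',q',r')$.

*(a) $D_i(R_0,R_0,R_0)\subseteq R_0$.* Let $p\le p'$, $q\le q'$, $r\le r'$. If $p\le r$ and $p'\le r'$, or $p>r$ and $p'>r'$, then $d\le d'$ because $\operatorname{med}$ and the $\theta_j$ are monotone. If $p\le r$ and $p'>r'$, then $d\in[p,r]$ and $d'\in[r',p']$, so $d\le r\le r'\le d'$. If $p>r$ and $p'\le r'$, then $d\in[r,p]$ and $d'\in[p',r']$, so $d\le p\le p'\le d'$.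

*(b) $D_i(R_1,R_0,R_1)\subseteq R_1$.* By (a), $d\le d'$; we need $d'-d\le1$. In the two unmixed cases this is the Lipschitz property, since $\theta_j$ takes only two consecutive values. If $p\le r$ and $p'>r'$, then $d\ge p$ and $d'\le p'$, so $d'-d\le p'-p\le1$. If $p>r$ and $p'\le r'$, then $d\ge r$ and $d'\le r'$, so $d'-d\le r'-r\le1$.

*(c) $D_1(R_1,R_0,R_0)\subseteq R_1$.* If $p\le r$, then $D_1(p,q,r)=\operatorname{med}(p,\theta_1(q),r)$ with $\theta_1(q)\in\{0,1\}$: this is $p$ when $p\ge1$, and lies in $\{0,1\}$ when $p=0$. If $p>r$, then $D_1(p,q,r)=\operatorname{med}(p,\theta_m(q),r)$ with $\theta_m(q)\in\{m-1,m\}$: this is $p$ when $p\le m-1$, and it is $\theta_m(q)$ when $p=m$, because then $r\le m-1$. So $D_1(p,q,r)=p$ if $0<p<m$, it lies in $\{0,1\}$ if $p=0$, and in $\{m-1,m\}$ if $p=m$. As in Section 8, Step 3(b), with $m\ge2$, values for $p,p'$ with $|p-p'|\le1$ differ by at most $1$. By (a) they satisfy $d\le d'$.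

*(d) $D_m(R_0,R_0,R_1)\subseteq R_1$.* If $p\le r$, then $D_m(p,q,r)=\operatorname{med}(p,\theta_m(q),r)$: this is $r$ when $r\le m-1$, and $\max(p,\theta_m(q))\in\{m-1,m\}$ when $r=m$. If $p>r$, then $D_m(p,q,r)=\operatorname{med}(p,\theta_1(q),r)$: this is $r$ when $r\ge1$, and $\min(p,\theta_1(q))\in\{0,1\}$ when $r=0$. Conclude as in (c), with $r,r'$ in place of $p,p'$.

Apply the Transfer Lemma to $(0,0)\in R_1$, $(0,m)\in R_0$, $(m,m)\in R_1$. For every ternary term $t$ with $t(x,y,x)=x$ in $\mathbf C_m$,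
$$t^{\mathbf P}(0,m,m)-t^{\mathbf P}(0,0,m)\in\{0,1\}. \tag{11}$$

**Step 3: the least lengths.** Let $\mathbf C_m$ be $\mathrm J(n)$ via $J_1,\dots,J_{2n+1}$. Follow the fence in $\mathbf P$ from $J_1(0,0,m)=0$ to $J_{2n+1}(0,m,m)=m$. Each of the $n+1$ odd-indexed terms is traversed from $(0,0,m)$ to $(0,m,m)$ and raises the value by at most $1$. Each even-indexed term is traversed from $(0,m,m)$ to $(0,0,m)$ and, by (11), does not raise it. Hence $m\le n+1$. With Step 1, the least Jónsson length is $m-1$. If $\mathbf C_m$ is $\mathrm{DJ}(m')$, then it is $\mathrm J(m'-1)$, so $m'-1\ge m-1$. With Step 1 again, for every $m\ge2$: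
$$\mathbf C_m\text{ has least directed length }m\text{ and least Jónsson length }m-1. \tag{12}$$

## 10. Every pair with $n+1\le m\le 2n+1$ occurs

*Proof of Theorem 3, sufficiency.* Let $n+1\le m\le2n+1$.

If $n=0$, then $m=1$, and the two-element algebra with the majority operation is $\mathrm J(0)$ and $\mathrm{DJ}(1)$, the smallest lengths allowed.

Let $n\ge1$. Then $m\ge2$ and $n+1\ge2$, so $\mathbf B_m$ and $\mathbf C_{n+1}$ are defined. We combine them so that a length is available in the combination exactly when it is available in both. Their signatures differ, so we do this as follows. Let $\mathbf M$ have universe $B_m\times C_{n+1}$ and, as basic operations, all $(s^{\mathbf B_m},t^{\mathbf C_{n+1}})$ acting coordinatewise, where $s$ and $t$ are ternary terms of $\mathbf B_m$ and of $\mathbf C_{n+1}$, chosen independently. The ternary term operations of $\mathbf M$ are exactly these pairs: projections are pairs of projections, composing pairs gives pairs of composed terms, and conversely each pair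 is a basic operation. An identity between such operations holds in $\mathbf M$ iff it holds in each coordinate. Since the two coordinates are chosen independently, $\mathbf M$ is $\mathrm J(l)$ iff both $\mathbf B_m$ and $\mathbf C_{n+1}$ are, and likewise for $\mathrm{DJ}(l)$.

By (10) and (12), and since $\mathrm J(l)$ and $\mathrm{DJ}(l)$ persist when $l$ grows, the least Jónsson length of $\mathbf M$ is
$$\max\bigl(\lceil(m-1)/2\rceil,\,n\bigr)=n,$$
because $m\le2n+1$. Its least directed length is
$$\max(m,\,n+1)=m,$$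
because $m\ge n+1$. So the pair $(n,m)$ occurs. $\blacksquare$
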